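\title{Every transposed Poisson algebra is a special Gelfand--Dorfman algebra}

\begin{abstract}
A transposed Poisson algebra is a Gelfand--Dorfman algebra whose Novikov product is commutative. We prove Sartayev's conjecture that every such algebra $A$ is special, that is, embeds into a Poisson algebra with a derivation $d$ so that the bracket is the Poisson bracket and the product is $u\,d(v)$. The proof works over any field of characteristic different from $2$. The multiplication operators of $A$, together with their iterated commutators with the adjoint operators, generate a commutative algebra $\mathcal B$ over which $A$ is a Lie--Rinehart algebra, and the required differential Poisson algebra is $\operatorname{Sym}_{\mathcal B}(A)$. The same construction describes all transposed Poisson algebras in terms of Lie--Rinehart algebras. In characteristic $2$ the statement fails.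
\end{abstract}

\section{Introduction}\label{sec:intro}

All algebras are over a field $\Bbbk$; they are not assumed to be unital or finite-dimensional.

A \emph{Poisson algebra} is a commutative associative algebra $P$, with product written $uv$, and a Lie bracket $\{\,,\}$ on $P$ such that $\{u,vw\}=\{u,v\}w+v\{u,w\}$. A \emph{differential Poisson algebra} is a Poisson algebra with a linear map $d\colon P\to P$ that is a derivation of both the product and the bracket. Forget the product and the map $d$, and keep only the bracket and the operation $u\circ v=u\,d(v)$. The following definitions record identities that these two operations satisfy.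

A \emph{Novikov algebra} is an algebra $(A,\circ)$ such that, for all $x,y,z\in A$,
\begin{equation}\label{eq:novikov}
(x\circ y)\circ z-x\circ(y\circ z)=(y\circ x)\circ z-y\circ(x\circ z),\qquad (x\circ y)\circ z=(x\circ z)\circ y .
\end{equation}
A \emph{Gelfand--Dorfman algebra}, or \emph{GD algebra}, is a triple $(A,\circ,[\,,])$ in which $(A,\circ)$ is a Novikov algebra, $(A,[\,,])$ is a Lie algebra, and
\begin{equation}\label{eq:GD}
[x,y\circ z]-[z,y\circ x]+[y,x]\circ z-[y,z]\circ x-y\circ[x,z]=0 .
\end{equation}
For a differential Poisson algebra $P$, in any characteristic, the operations $u\circ v=u\,d(v)$ and $[u,v]=\{u,v\}$ define a GD algebra, denoted $P^{(d)}$. Indeed, $(x\circ y)\circ z=x\,d(y)\,d(z)$ is symmetric in $y,z$, and $(x\circ y)\circ z-x\circ(y\circ z)=-xy\,d^2(z)$ is symmetric in $x,y$. By the Leibniz rule the first and third terms of \eqref{eq:GD} add up to $y\{x,d(z)\}$, the second and fourth add up to $-y\{z,d(x)\}=y\{d(x),z\}$, and the last term is $-y\,d\{x,z\}$. A GD algebra is \emph{special} if it is isomorphic to a GD subalgebra (a subspace closed under $\circ$ and $[\,,]$) of some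 $P^{(d)}$. The axioms \eqref{eq:novikov} and \eqref{eq:GD} do not mention $P$ or $d$, so one asks which GD algebras come from this model.

A \emph{transposed Poisson algebra} is a triple $(A,\cdot,[\,,])$ in which $(A,\cdot)$ is a commutative associative algebra, $(A,[\,,])$ is a Lie algebra, and
\begin{equation}\label{eq:TP}
2z\cdot[x,y]=[z\cdot x,y]+[x,z\cdot y].
\end{equation}
The Leibniz rule says how the bracket with a fixed element acts on products; \eqref{eq:TP} exchanges the roles and says how multiplication by a fixed element acts on brackets. The factor $2$ is the one seen for the bracket $[x,y]=x\cdot D(y)-y\cdot D(x)$ given by a derivation $D$ of $(A,\cdot)$: in $[z\cdot x,y]+[x,z\cdot y]$ the two terms containing $D(z)$ cancel, and the other four add up to $2z\cdot[x,y]$.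

It is known that in characteristic $0$ a transposed Poisson algebra is a GD algebra for $x\circ y=x\cdot y$; we include the proof, for $\operatorname{char}\Bbbk\ne2$, in Lemma~\ref{lem:GDTP}. We take the following conjecture, posed over a field of characteristic $0$, from \cite{ZHSC}.

\medskip
\noindent\textbf{Conjecture (Sartayev).} \emph{Every transposed Poisson algebra, regarded as a Gelfand--Dorfman algebra by putting $x\circ y=x\cdot y$, is special.}
\medskip

We prove the conjecture, assuming only that $2$ is invertible.

\begin{theorem}\label{thm:main}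
Let $(A,\cdot,[\,,])$ be a transposed Poisson algebra over a field $\Bbbk$ with $\operatorname{char}\Bbbk\neq2$. There exist a differential Poisson algebra $P$ and an injective linear map $A\hookrightarrow P$ such that, in $P$,
\[
\{x,y\}=[x,y]\qquad\text{and}\qquad x\,d(y)=x\cdot y\qquad\text{for all }x,y\in A .
\]
Moreover $d^2(A)=0$ and $\{d(A),d(A)\}=0$. In particular $A$ is special.
\end{theorem}

Here and below the dot is reserved for the product of $A$, while the products of $P$, of other auxiliary commutative algebras, and of operators are written by juxtaposition. The embedding does not respect the commutative products: in our $P$ the element $xy$ lies outside $A$ unless it is zero.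

\begin{theorem}\label{thm:converse}
Let $\operatorname{char}\Bbbk\neq2$. For a GD algebra $(A,\circ,[\,,])$ the following are equivalent:
\begin{enumerate}
\item[(i)] $\circ$ is commutative;
\item[(ii)] $(A,\circ,[\,,])$ is a transposed Poisson algebra;
\item[(iii)] $A$ is a GD subalgebra of some $P^{(d)}$ with $a\,d(b)=b\,d(a)$, $d^2(a)=0$ and $\{d(a),d(b)\}=0$ for all $a,b\in A$.
\end{enumerate}
In particular, every GD algebra with commutative Novikov product is special.
\end{theorem}

Section~\ref{sec:prelim} puts the axioms in operator form. Section~\ref{sec:examples} treats two families by hand and finds a condition that speciality forces: certain operators on $A$ must commute. Section~\ref{sec:comm}, the core of the paper, derives this condition from the axioms. Sections~\ref{sec:LR} and~\ref{sec:sym} build $P$ from these operators. Section~\ref{sec:proofs} contains the proofs of the two theorems, a structure theorem for transposed Poisson algebras (Theorem~\ref{thm:structure}), and a counterexample in characteristic $2$.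

\emph{From now on $\operatorname{char}\Bbbk\neq2$, except in Example~\ref{ex:char2}.}

\section{The axioms in operator form}\label{sec:prelim}

Let $(A,[\,,])$ be a Lie algebra and $\operatorname{ad}_x(y)=[x,y]$. For $\varphi\in\operatorname{End}A$ put
\[
\rho_x(\varphi)=\operatorname{ad}_x\varphi-\varphi\operatorname{ad}_x,\qquad\text{so that}\qquad \rho_x(\varphi)y=[x,\varphi y]-\varphi[x,y].
\]
Each $\rho_x$ is an inner derivation of the associative algebra $\operatorname{End}A$, hence also a derivation of the commutator $[\varphi,\psi]=\varphi\psi-\psi\varphi$. The Jacobi identity $\operatorname{ad}_{[x,y]}=[\operatorname{ad}_x,\operatorname{ad}_y]$ gives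
\begin{equation}\label{eq:rholie}
\rho_{[x,y]}=\rho_x\rho_y-\rho_y\rho_x .
\end{equation}
For a commutative product on $A$ let $L_z(w)=z\cdot w$. In \eqref{eq:GD}, with $\circ=\cdot$, the first and third terms add up to $\rho_x(L_z)y$ and the second and fourth to $-\rho_z(L_x)y$. So for a commutative product \eqref{eq:GD} is equivalent to the \emph{cocycle identity}
\begin{equation}\label{eq:cocycleL}
L_{[x,z]}=\rho_x(L_z)-\rho_z(L_x)\qquad(x,z\in A).
\end{equation}

\begin{lemma}\label{lem:GDTP}
Let $A$ carry a Lie bracket $[\,,]$ and a commutative product $\cdot$. Then $(A,\cdot,[\,,])$ is a GD algebra if and only if it is a transposed Poisson algebra. In this case \eqref{eq:cocycleL} holds and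
\begin{equation}\label{eq:cyclic}
C(x,y,z):=x\cdot[y,z]+y\cdot[z,x]+z\cdot[x,y]=0 .
\end{equation}
\end{lemma}

\begin{proof}
A commutative associative product satisfies \eqref{eq:novikov}: both sides of the first identity vanish, and both sides of the second equal $x\cdot y\cdot z$. Conversely, a commutative Novikov product is associative, because $(y\cdot x)\cdot z=(x\cdot y)\cdot z=(x\cdot z)\cdot y=y\cdot(x\cdot z)$.

Put $S(x,y,z)=[x,y\cdot z]+[y\cdot x,z]$. Moving the last three terms of \eqref{eq:GD} to the right gives $S=z\cdot[x,y]+x\cdot[y,z]+y\cdot[x,z]$. Thus \eqref{eq:GD} and \eqref{eq:TP} read, respectively,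
\[
S(x,y,z)=C(x,y,z)+2y\cdot[x,z]\qquad\text{and}\qquad S(x,y,z)=2y\cdot[x,z],
\]
and it suffices to show that each of them implies $C=0$. Sum over the cyclic permutations of $(x,y,z)$. The six terms on the left are
\[
[x,y\cdot z]+[y\cdot x,z]+[y,z\cdot x]+[z\cdot y,x]+[z,x\cdot y]+[x\cdot z,y],
\]
and they cancel in pairs. The expression $C$ is cyclically invariant, and the cyclic sum of $y\cdot[x,z]$ is $-C$. So the first identity gives $0=3C-2C=C$, and the second gives $0=-2C$.
\end{proof}

Poisson brackets will be defined and checked on generators. Let $P$ be a commutative associative algebra. A \emph{biderivation} is a bilinear map $P\times P\to P$ that is a derivation in each argument. The kernel of a derivation is a subalgebra. Hence a multilinear map that is a derivation in each argument and vanishes when all arguments lie in a generating set of $P$ is zero: free the arguments one at a time.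

\begin{lemma}\label{lem:gen}
Let $P$ be a commutative associative algebra generated by a subset $G$, let $\{\,,\}$ be a biderivation and $d$ a derivation of $P$. Put
\begin{align*}
J(s,t,u)&=\{s,\{t,u\}\}+\{t,\{u,s\}\}+\{u,\{s,t\}\},\\
W(s,t)&=d\{s,t\}-\{d(s),t\}-\{s,d(t)\}.
\end{align*}
If $\{s,t\}=-\{t,s\}$ for $s,t\in G$, then this holds for all $s,t\in P$, and $J$ and $W$ change sign under every transposition of arguments. If moreover $J$ and $W$ vanish when all arguments lie in $G$, then $P$ is a differential Poisson algebra.
\end{lemma}

\begin{proof}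
The biderivation $\{s,t\}+\{t,s\}$ vanishes on $G$, so it is zero, and $\{s,s\}=0$ since $2$ is invertible. The sign rules for $J$ and $W$ follow from the definitions. Let $X_s=\{s,-\}$, a derivation of $P$. Then
\[
J(s,t,u)=\bigl([X_s,X_t]-X_{\{s,t\}}\bigr)(u),\qquad W(s,t)=\bigl([d,X_s]-X_{d(s)}\bigr)(t).
\]
A commutator of derivations is a derivation, so $J$ and $W$ are derivations in the last argument, and by the sign rules in every argument.
\end{proof}

\section{Two families, and what speciality forces}\label{sec:examples}

\begin{example}[zero product]\label{ex:zero}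
Any Lie algebra $A$ with $x\cdot y=0$ is a transposed Poisson algebra. It is special: take the symmetric algebra $\operatorname{Sym}_\Bbbk(A)$, with the Poisson bracket that extends the bracket of $A$, and $d=0$. (This bracket is the case $B=\Bbbk$ of Proposition~\ref{prop:sym}.)
\end{example}

\begin{example}[rank one]\label{ex:rankone}
Let $R$ be a unital commutative associative algebra, $D$ a derivation of $R$, and $\beta\in R$. Extend $D$ to $P=R[t]$ by $D(t)=0$, let $\partial=\partial/\partial t$, and put
\[
\{f,g\}=\partial(f)D(g)-D(f)\partial(g),\qquad d=\beta\partial .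
\]
Then $\{a,b\}=0$, $\{t,a\}=D(a)$, $d(a)=0$ for $a,b\in R$, and $d(t)=\beta$. Apply Lemma~\ref{lem:gen} with $G=R\cup\{t\}$. When $t$ occurs twice, $J$ and $W$ vanish by the sign rule. Otherwise every term of $J$ vanishes, because $\{t,R\}\subseteq R$ and $\{R,R\}=0$; also $W(a,b)=0$ and $W(t,a)=d(D(a))-\{\beta,a\}-\{t,0\}=0$. So $P$ is a differential Poisson algebra. For $x,y\in R$,
\[
\{xt,yt\}=\bigl(xD(y)-yD(x)\bigr)t,\qquad xt\;d(yt)=\beta xy\,t .
\]
Thus $Rt$ is a GD subalgebra of $P^{(d)}$ with commutative product. By Lemma~\ref{lem:GDTP}, the space $R$ with $x\cdot y=\beta xy$ and $[x,y]=xD(y)-yD(x)$ is a transposed Poisson algebra $A(R,D,\beta)$, and it is special.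

The smallest instance with both operations nonzero is two-dimensional. Take $R=\Bbbk[\varepsilon]/(\varepsilon^2)$, $D(\varepsilon)=\varepsilon$, $\beta=\varepsilon$, and $e_1=1$, $e_2=\varepsilon$. Then $[e_1,e_2]=e_2$, $e_1\cdot e_1=e_2$, $e_1\cdot e_2=e_2\cdot e_2=0$, and the embedding is $e_1\mapsto t$, $e_2\mapsto\varepsilon t$, with $\{t,\varepsilon\}=\varepsilon$ and $d(t)=\varepsilon$.
\end{example}

Example~\ref{ex:rankone} settles the unital case. Let $A$ have a unit $1$ and put $D=\operatorname{ad}_1$. Identity \eqref{eq:cyclic} with $z=1$ gives $[x,y]=x\cdot D(y)-y\cdot D(x)$. Then \eqref{eq:TP} with $x=1$ reads $2z\cdot D(y)=z\cdot D(y)-y\cdot D(z)+D(z\cdot y)$, so $D$ is a derivation and $A=A(A,D,1)$.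

The general case does not reduce to this one by adjoining a unit. Let $A$ have zero product and suppose that it is a subalgebra, for both operations, of a unital transposed Poisson algebra with derivation $D$. For $x,y\in A$ we have $0=D(x\cdot y)=x\cdot D(y)+y\cdot D(x)$, so $[x,y]=2x\cdot D(y)$. Hence $[[x,y],z]=4x\cdot D(y)\cdot D(z)$ is symmetric in $y,z$, and $[x,[y,z]]=[[x,y],z]-[[x,z],y]=0$ for all $x,y,z\in A$. This excludes, for instance, the two-dimensional nonabelian Lie algebra.

Both extreme cases, zero product and unital product, are special, which suggests a positive answer. In both, $P$ is a symmetric algebra of $A$ over a ring of coefficients ($\Bbbk$, respectively $R$), and $d$ maps $A$ to the coefficients. The problem is to find the coefficient ring when only $A$ is given. The next lemma shows where to look.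

\begin{definition}\label{def:MB}
Let $A$ be a transposed Poisson algebra. Let $\mathcal M_n\subseteq\operatorname{End}A$ be the span of the operators $\rho_{x_1}\cdots\rho_{x_k}(L_z)$ with $0\le k\le n$, let $\mathcal M=\bigcup_n\mathcal M_n$, and let $\mathcal B$ be the unital subalgebra of $\operatorname{End}A$ generated by $\mathcal M$.
\end{definition}

Thus $\mathcal M$ is the smallest subspace that contains all $L_z$ and is stable under all $\rho_x$.

\begin{lemma}\label{lem:necessary}
If the transposed Poisson algebra $A$ is special, then $\mathcal B$ is commutative.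
\end{lemma}

\begin{proof}
Let $A\subseteq P^{(d)}$. For $p\in P$ with $pA\subseteq A$ let $m_p\in\operatorname{End}A$ be multiplication by $p$. These operators commute, and $L_z=m_{d(z)}$. The Leibniz rule gives $\{x,p\}y=[x,py]-p[x,y]$ for $x,y\in A$, so $\{x,p\}A\subseteq A$ and $\rho_x(m_p)=m_{\{x,p\}}$. Hence every element of $\mathcal M$ has the form $m_p$.
\end{proof}

So any proof of the conjecture must show that $\mathcal B$ is commutative, and the operators in $\mathcal B$ are the traces on $A$ of the elements $d(z)$, $\{x,d(z)\},\dots$ that $P$ must contain. The most economical choice is to let these elements be the operators themselves: take $\mathcal B$ as coefficient ring and put $d(z)=L_z$, $\{x,b\}=\rho_x(b)$.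

In $A(R,D,\beta)$ the operator $L_z$ is multiplication by $\beta z$, and $\rho_x$ sends multiplication by $b\in R$ to multiplication by $xD(b)$, since $[x,by]-b[x,y]=xD(b)y$. Identify these operators with elements of $R$. In the unital and in the two-dimensional example above, $\mathcal B=R$. For $R=\Bbbk[s]$, $D=d/ds$, $\beta=s^n$ in characteristic $0$ we get $\mathcal M_k=s^{n-k}\Bbbk[s]$ for $0\le k\le n$, and again $\mathcal B=R$. This last example shows that the span of the identity and the $L_z$ need not be stable under the $\rho_x$, and that the chain $\mathcal M_0\subseteq\mathcal M_1\subseteq\cdots$ can grow for any prescribed number of steps.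

\section{The operators commute}\label{sec:comm}

Let $(A,[\,,])$ be a Lie algebra, and let
\[
\Delta=\{\varphi\in\operatorname{End}A:\ 2\varphi[x,y]=[\varphi x,y]+[x,\varphi y]\ \text{ for all }x,y\in A\}.
\]
The identity map lies in $\Delta$, and axiom \eqref{eq:TP} says exactly that $L_z\in\Delta$ for all $z$. The space $\Delta$ itself cannot serve as coefficient ring: for an abelian Lie algebra it is all of $\operatorname{End}A$. What makes it useful is part (c) of the next lemma, which converts closure under products into commutation relations, and back.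

\begin{lemma}\label{lem:delta}
Let $\varphi\in\Delta$.
\begin{enumerate}
\item[(a)] $\rho_x(\varphi)\in\Delta$ for all $x\in A$.
\item[(b)] $\rho_x(\varphi)y=\rho_y(\varphi)x$ for all $x,y\in A$.
\item[(c)] If $\psi\in\Delta$ and $\varphi\psi=\psi\varphi$, then $\varphi\psi\in\Delta$ if and only if $[\rho_x(\varphi),\psi]=0$ for all $x\in A$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Use the definition of $\Delta$ and the fact that $\operatorname{ad}_x$ is a derivation of the bracket, in the two possible orders:
\begin{align*}
2\operatorname{ad}_x\varphi[y,z]&=[[x,\varphi y],z]+[\varphi y,[x,z]]+[[x,y],\varphi z]+[y,[x,\varphi z]],\\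
2\varphi\operatorname{ad}_x[y,z]&=[\varphi[x,y],z]+[[x,y],\varphi z]+[\varphi y,[x,z]]+[y,\varphi[x,z]].
\end{align*}
The middle terms cancel in the difference, which is $2\rho_x(\varphi)[y,z]=[\rho_x(\varphi)y,z]+[y,\rho_x(\varphi)z]$.

(b) We have $\rho_x(\varphi)y-\rho_y(\varphi)x=[x,\varphi y]+[\varphi x,y]-2\varphi[x,y]=0$.

(c) Apply the definition of $\Delta$ first to $\psi$ and then to $\varphi$:
\[
4\varphi\psi[x,y]=2\varphi\bigl([\psi x,y]+[x,\psi y]\bigr)=[\varphi\psi x,y]+[\psi x,\varphi y]+[\varphi x,\psi y]+[x,\varphi\psi y].
\]
In the two mixed terms move the operator off $x$: by the definition of $\Delta$ and $\psi\varphi=\varphi\psi$,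
\[
[\varphi x,\psi y]=2\varphi[x,\psi y]-[x,\varphi\psi y],\qquad [\psi x,\varphi y]=2\psi[x,\varphi y]-[x,\varphi\psi y].
\]
This gives $[\varphi\psi x,y]=4\varphi\psi[x,y]+[x,\varphi\psi y]-2\varphi[x,\psi y]-2\psi[x,\varphi y]$. On the other hand,
\[
[\rho_x(\varphi),\psi]y=[x,\varphi\psi y]-\varphi[x,\psi y]-\psi[x,\varphi y]+\varphi\psi[x,y].
\]
Comparing the two formulas,
\[
[\varphi\psi x,y]+[x,\varphi\psi y]-2\varphi\psi[x,y]=2\,[\rho_x(\varphi),\psi]y .
\]
The left side vanishes for all $x,y$ exactly when $\varphi\psi\in\Delta$, and $2$ is invertible.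
\end{proof}

Let now $A$ be a transposed Poisson algebra, and consider the first nontrivial commutation. Since the product is associative and commutative, $L_aL_u=L_{a\cdot u}=L_uL_a$ lies in $\Delta$. Part (c) then gives $[\rho_x(L_a),L_u]=0$, that is,
\[
[x,a\cdot u\cdot y]-a\cdot[x,u\cdot y]-u\cdot[x,a\cdot y]+a\cdot u\cdot[x,y]=0 .
\]
To repeat the argument with $\rho_x(L_a)$ in place of $L_a$ we need $\rho_x(L_a)L_u\in\Delta$. This is no longer free, since $\rho_x(L_a)$ need not be a multiplication operator. The rank one family suggests the remedy: there $\rho_x(b)L_u$ is multiplication by $\beta ux\,D(b)$, which is $\rho_{u\cdot x}(b)$. The symmetry (b) proves this formula in general, and (a) then puts the product in $\Delta$.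

\begin{proposition}\label{prop:commute}
Let $A$ be a transposed Poisson algebra. Then $\mathcal B$ is commutative, $\rho_x(\mathcal B)\subseteq\mathcal B$ for all $x\in A$, and $\mathcal B\subseteq\Delta$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:delta}(a), $\mathcal M\subseteq\Delta$.

\emph{Step 1: for $\varphi\in\mathcal M_n$ and $u\in A$ we have $[\varphi,L_u]=0$ and $\varphi L_u\in\Delta$.} For $n=0$ this was seen above. Assume it for $n$ and let $\varphi\in\mathcal M_n$. By Lemma~\ref{lem:delta}(c) with $\psi=L_u$, the operator $\rho_w(\varphi)$ commutes with $L_u$ for all $w,u\in A$. Using this twice and Lemma~\ref{lem:delta}(b) twice,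
\[
\rho_x(\varphi)L_uw=L_u\rho_x(\varphi)w=L_u\rho_w(\varphi)x=\rho_w(\varphi)(u\cdot x)=\rho_{u\cdot x}(\varphi)w .
\]
So $\rho_x(\varphi)L_u=\rho_{u\cdot x}(\varphi)\in\mathcal M\subseteq\Delta$. Both assertions are linear in $\varphi$, and $\mathcal M_{n+1}$ is spanned by $\mathcal M_n$ and the $\rho_x(\mathcal M_n)$. This completes the induction.

\emph{Step 2: the elements of $\mathcal M$ commute.} Let $\mathcal C$ be the centralizer of $\mathcal M$ in $\operatorname{End}A$. By Step 1 it contains all $L_u$. If $\psi\in\mathcal C$ and $\varphi\in\mathcal M$, then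
\[
[\varphi,\rho_x(\psi)]=\rho_x\bigl([\varphi,\psi]\bigr)-[\rho_x(\varphi),\psi]=0,
\]
because $\varphi$ and $\rho_x(\varphi)$ both lie in $\mathcal M$. So $\mathcal C$ is stable under all $\rho_x$, and $\mathcal M\subseteq\mathcal C$ by the minimality of $\mathcal M$.

\emph{Step 3: passage to $\mathcal B$.} By Step 2, $\mathcal B$ is commutative. Each $\rho_x$ is a derivation that preserves $\mathcal M$, so it preserves $\mathcal B$. The space $\mathcal B$ is spanned by the products of $k\ge0$ elements of $\mathcal M$, and we show by induction on $k$ that they lie in $\Delta$. For $k=0$ the product is the identity. If such a product $\varphi$ lies in $\Delta$ and $\psi\in\mathcal M$, then $\varphi$ and $\rho_x(\varphi)$ lie in $\mathcal B$ and so commute with $\psi$. Lemma~\ref{lem:delta}(c), now read from right to left, gives $\varphi\psi\in\Delta$.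
\end{proof}

\section{The Lie--Rinehart structure}\label{sec:LR}

The relations between $A$, $\mathcal B$ and $\rho$ that are needed to build $P$ have a standard name.

\begin{definition}\label{def:LR}
Let $B$ be a unital commutative associative algebra. A \emph{Lie--Rinehart algebra} over $B$ is a $B$-module $A$ with a Lie bracket over $\Bbbk$ and a $\Bbbk$-linear map $x\mapsto\rho_x$ from $A$ to $\operatorname{Der}_\Bbbk(B)$, the \emph{anchor}, such that for $x,y\in A$ and $b,c\in B$
\begin{align}
[x,by]&=b[x,y]+\rho_x(b)y,\label{eq:LR1}\\
\rho_{bx}(c)&=b\rho_x(c),\label{eq:LR2}\\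
\rho_{[x,y]}&=\rho_x\rho_y-\rho_y\rho_x .\label{eq:LR3}
\end{align}
A \emph{cocycle} is a $B$-linear map $\lambda\colon A\to B$ such that
\begin{equation}\label{eq:cocycle}
\lambda([x,y])=\rho_x\lambda(y)-\rho_y\lambda(x).
\end{equation}
\end{definition}

The model is $A=\operatorname{Der}_\Bbbk(B)$ with the commutator bracket and the identity as anchor. In Example~\ref{ex:rankone} one has $A=B=R$, $\rho_x=xD$ and $\lambda(x)=\beta x$.

\begin{proposition}\label{prop:LR}
Let $A$ be a transposed Poisson algebra. Then $A$ is a Lie--Rinehart algebra over $\mathcal B$ with anchor $x\mapsto\rho_x|_{\mathcal B}$, the map $x\mapsto L_x$ is a cocycle, and $\rho_x(b)y=\rho_y(b)x$ for all $b\in\mathcal B$ and $x,y\in A$.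
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:commute}, $\mathcal B$ is commutative, each $\rho_x$ restricts to a derivation of $\mathcal B$, and $\mathcal B\subseteq\Delta$; the last fact and Lemma~\ref{lem:delta}(b) give the symmetry $\rho_x(b)y=\rho_y(b)x$. Relation \eqref{eq:LR1} is the definition of $\rho_x$, and \eqref{eq:LR3} is \eqref{eq:rholie}. Relation \eqref{eq:LR2} is the one for which $\mathcal B\subseteq\Delta$ was needed: by symmetry and commutativity,
\[
\rho_{bx}(c)y=\rho_y(c)bx=b\rho_y(c)x=b\rho_x(c)y .
\]
The map $x\mapsto L_x$ is $\mathcal B$-linear, because $L_{bx}w=L_wbx=bL_wx=bL_xw$, and \eqref{eq:cocycle} is the identity \eqref{eq:cocycleL}, which holds by Lemma~\ref{lem:GDTP}.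
\end{proof}

\section{The differential Poisson algebra $\operatorname{Sym}_B(A)$}\label{sec:sym}

Let $B$ be a unital commutative associative algebra and $A$ a $B$-module. The symmetric algebra $P=\operatorname{Sym}_B(A)=\bigoplus_{n\ge0}\operatorname{Sym}^n_B(A)$ is a graded unital commutative algebra with $\operatorname{Sym}^0_B(A)=B$ and $\operatorname{Sym}^1_B(A)=A$. It is generated over $\Bbbk$ by $B\oplus A$, and the product of $b\in B$ and $y\in A$ in $P$ is the module product $by$. Its universal property is this: if $Q$ is a unital commutative algebra, $f\colon B\to Q$ a unital homomorphism, and $g\colon A\to Q$ a linear map with $g(by)=f(b)g(y)$, then $f$ and $g$ extend to a unique homomorphism $P\to Q$.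

The difficulty in defining a bracket on $P$ is that it is not $B$-bilinear, so one must check that it respects the relations of $P$ over $\Bbbk$. The next lemma lists what has to be checked. For a unital $P$-module $N$, a \emph{derivation} $P\to N$ is a $\Bbbk$-linear map $D$ with $D(st)=sD(t)+tD(s)$.

\begin{lemma}\label{lem:extend}
Let $N$ be a unital $P$-module. A $\Bbbk$-linear map $D_0\colon B\oplus A\to N$ extends to a derivation $P\to N$ if and only if
\[
D_0(bc)=bD_0(c)+cD_0(b),\qquad D_0(by)=bD_0(y)+yD_0(b)\qquad(b,c\in B,\ y\in A).
\]
The extension is unique.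
\end{lemma}

\begin{proof}
The conditions are necessary, and uniqueness holds because $B\oplus A$ generates $P$. Conversely, let $Q=P\oplus N$ with product $(s,n)(t,m)=(st,sm+tn)$ and unit $(1,0)$. The first condition gives $D_0(1)=2D_0(1)$, so $D_0(1)=0$, and it says that $f(b)=(b,D_0(b))$ is a unital homomorphism. The second says that $g(y)=(y,D_0(y))$ satisfies $g(by)=f(b)g(y)$. The resulting homomorphism $P\to Q$ has first component the identity, as this holds on generators. Its second component is the required derivation.
\end{proof}

\begin{proposition}\label{prop:sym}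
Let $A$ be a Lie--Rinehart algebra over $B$ with anchor $\rho$, and let $\lambda$ be a cocycle. Then $P=\operatorname{Sym}_B(A)$ is a differential Poisson algebra for the biderivation $\{\,,\}$ and the derivation $d$ determined by
\[
\{x,y\}=[x,y],\quad \{x,b\}=\rho_x(b)=-\{b,x\},\quad \{b,c\}=0,\quad d(x)=\lambda(x),\quad d(b)=0
\]
for $x,y\in A$ and $b,c\in B$. The subspace $A$ is a GD subalgebra of $P^{(d)}$ with $x\,d(y)=\lambda(y)x$, and $d^2(A)=0$, $\{d(A),d(A)\}=0$.
\end{proposition}

\begin{proof}
We extend the bracket by Lemma~\ref{lem:extend}, first in the second argument and then in the first.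

\emph{Second argument.} For $x\in A$ and $b\in B$ there are derivations $X_x,X_b$ of $P$ with
\[
X_x(c)=\rho_x(c),\qquad X_x(y)=[x,y],\qquad X_b(c)=0,\qquad X_b(y)=-\rho_y(b).
\]
For $X_x$ the first condition of Lemma~\ref{lem:extend} holds because $\rho_x$ is a derivation of $B$, and the second is \eqref{eq:LR1}. For $X_b$ the first is trivial, and the second reads $-\rho_{cy}(b)=-c\rho_y(b)$, which is \eqref{eq:LR2}.

\emph{First argument.} The space $\operatorname{Der}_\Bbbk(P)$ is a $P$-module, and $X$ is a $\Bbbk$-linear map from $B\oplus A$ to it. We check the two conditions of Lemma~\ref{lem:extend} for $X$; each is an equality of derivations of $P$, so it may be tested on $B$ and on $A$. First, $X_{bc}=bX_c+cX_b$: both sides vanish on $B$, and on $y\in A$ both equal $-\rho_y(bc)=-b\rho_y(c)-c\rho_y(b)$. Second, $X_{bx}=bX_x+xX_b$: on $c\in B$ this is \eqref{eq:LR2}, and on $y\in A$, by \eqref{eq:LR1},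
\[
[bx,y]=-[y,bx]=b[x,y]-\rho_y(b)x=bX_x(y)+xX_b(y).
\]
So $X$ extends to a derivation $s\mapsto X_s$ from $P$ to $\operatorname{Der}_\Bbbk(P)$, and $\{s,t\}=X_s(t)$ is a biderivation with the stated values.

\emph{The derivation $d$.} It exists by Lemma~\ref{lem:extend}: the first condition is trivial, and the second reads $\lambda(by)=b\lambda(y)$.

\emph{The identities.} Apply Lemma~\ref{lem:gen} with $G=A\cup B$, on which the bracket is skew-symmetric. By the sign rules the order of the arguments does not matter. On $A\times A\times A$, $J$ vanishes by the Jacobi identity of $A$. Next, $J(x,y,b)=(\rho_x\rho_y-\rho_y\rho_x-\rho_{[x,y]})(b)=0$ by \eqref{eq:LR3}. If at least two arguments lie in $B$, every term of $J$ vanishes, because $\{A,B\}\subseteq B$ and $\{B,B\}=0$. Finally,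
\begin{align*}
W(x,y)&=\lambda([x,y])+\rho_y\lambda(x)-\rho_x\lambda(y)=0\qquad\text{by \eqref{eq:cocycle}},\\
W(x,b)&=d(\rho_x(b))-\{\lambda(x),b\}-\{x,0\}=0,
\end{align*}
and $W(b,c)=0$. So $P$ is a differential Poisson algebra.

The subspace $A=\operatorname{Sym}^1_B(A)$ is closed under the bracket and under $x\,d(y)=\lambda(y)x$. Moreover $d^2(A)\subseteq d(B)=0$ and $\{d(A),d(A)\}\subseteq\{B,B\}=0$.
\end{proof}

\section{Proofs of the theorems, structure, and characteristic two}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:LR} we may apply Proposition~\ref{prop:sym} with $B=\mathcal B$ and $\lambda(x)=L_x$. In $P=\operatorname{Sym}_{\mathcal B}(A)$ we have $\{x,y\}=[x,y]$ and $x\,d(y)=L_yx=x\cdot y$, and the remaining assertions are part of Proposition~\ref{prop:sym}.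
\end{proof}

For a nonzero Lie algebra with zero product, $\mathcal B=\Bbbk$ and the proof returns Example~\ref{ex:zero}. For $A(R,D,\beta)$ with $\mathcal B=R$ it returns $R[t]$ with $d=\beta\partial$.

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
The implication (i)$\Rightarrow$(ii) is Lemma~\ref{lem:GDTP}. The implication (ii)$\Rightarrow$(iii) is Theorem~\ref{thm:main}, in which $a\,d(b)=a\circ b=b\circ a=b\,d(a)$. Under (iii), $a\circ b=a\,d(b)=b\,d(a)=b\circ a$, which is (i).
\end{proof}

The data of Proposition~\ref{prop:LR} also characterize transposed Poisson algebras.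

\begin{theorem}\label{thm:structure}
Let $\operatorname{char}\Bbbk\ne2$. Suppose that $B$ is a unital commutative algebra, $A$ is a Lie--Rinehart algebra over $B$ with anchor $\rho$, and $\lambda\colon A\to B$ is a $B$-linear map with
\[
\lambda([x,y])=\rho_x\lambda(y)-\rho_y\lambda(x),\qquad \lambda(x)y=\lambda(y)x .
\]
Then $x\cdot y:=\lambda(y)x$ makes $(A,\cdot,[\,,])$ a transposed Poisson algebra. Conversely, every transposed Poisson algebra arises in this way, with $B$ acting faithfully on $A$ and $\rho_x(b)y=\rho_y(b)x$ for all $b\in B$ and $x,y\in A$.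
\end{theorem}

\begin{proof}
By Proposition~\ref{prop:sym}, $A$ with its bracket and the product $\lambda(y)x$ is a GD algebra. The condition $\lambda(x)y=\lambda(y)x$, used only here, makes the product commutative, and Lemma~\ref{lem:GDTP} applies. For the converse take $B=\mathcal B$ and $\lambda(x)=L_x$, as in Proposition~\ref{prop:LR}. Then $\lambda(x)y=x\cdot y=\lambda(y)x$, and $\mathcal B\subseteq\operatorname{End}A$ acts faithfully.
\end{proof}

The proof of Theorem~\ref{thm:main} divides by $2$ in three places: to deduce \eqref{eq:cyclic}, and hence the cocycle identity \eqref{eq:cocycleL}, from \eqref{eq:TP}; to deduce $[\rho_x(\varphi),\psi]=0$ from $\varphi\psi\in\Delta$ in Lemma~\ref{lem:delta}(c); and to deduce $\{s,s\}=0$ from skew-symmetry in Lemma~\ref{lem:gen}. The first of these cannot be repaired.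

\begin{example}[the hypothesis $\operatorname{char}\Bbbk\neq2$ cannot be dropped]\label{ex:char2}
Let $\operatorname{char}\Bbbk=2$, and let $A$ have basis $x,y,z,e,c$, the only nonzero products of basis elements being
\[
[y,z]=-[z,y]=e,\qquad x\cdot e=e\cdot x=c .
\]
All brackets lie in $\Bbbk e$, which is central, so the Jacobi identity holds. All products lie in $\Bbbk c$, and $c\cdot A=0$, so all triple products vanish and the product is associative. In \eqref{eq:TP} the left side vanishes because $2=0$, and the right side vanishes because $c$ is central for the bracket. So $A$ is a transposed Poisson algebra. But \eqref{eq:GD} for the triple $(y,x,z)$ reads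
\[
[y,x\cdot z]-[z,x\cdot y]+[x,y]\cdot z-[x,z]\cdot y-x\cdot[y,z]=-c\neq0;
\]
in operator form, $L_{[y,z]}=L_e\ne0$ while $L_y=L_z=0$, which contradicts \eqref{eq:cocycleL}. Thus $A$ is not even a GD algebra, and since every $P^{(d)}$ satisfies \eqref{eq:GD}, it is not special.
\end{example}

\begin{thebibliography}{1}

\bibitem{ZHSC}
Ziyi Zhang, Zeyu Hao, Yining Sun, Liangyun Chen,
\emph{Classification of Novikov-Poisson Algebras and Their Applications},
arXiv:2608.28686 (2026).

\end{thebibliography}
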